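# Minimally rigid graphs in the plane have at least $2^{n-3}$ complex realizations

## 1. Five points, seven lengths, four shapes

Take five points in the plane,
$$1=(0,0),\quad 2=(2,0),\quad 3=(1,3),\quad 4=(1,2),\quad 5=\left(1+\tfrac{\sqrt3}{2},\tfrac52\right),$$
and keep only the squared lengths of seven segments:
$$12:4,\qquad 13,\,23:10,\qquad 14,\,24:5,\qquad 35,\,45:1 .$$
How many shapes have these seven squared lengths? We put points 1 and 2 back in their places. Point 3 satisfies $X^2+Y^2=10=(X-2)^2+Y^2$, so $X=1$ and $Y=\pm3$; after a reflection, $3=(1,3)$. Point 4 satisfies $X^2+Y^2=5=(X-2)^2+Y^2$, so $4=(1,2)$ or $4=(1,-2)$.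

If $4=(1,2)$, point 5 satisfies $(X-1)^2+(Y-3)^2=1=(X-1)^2+(Y-2)^2$, so $Y=\frac52$ and $(X-1)^2=\frac34$: two positions. If $4=(1,-2)$, then $Y=\frac12$ and $(X-1)^2=1-\frac{25}{4}=-\frac{21}{4}$. There is no real position, but there are two complex ones. So over $\mathbb C$ the total is $2\cdot 2=4$. The four shapes really differ. The squared distance from 3 to 4 is $1$ or $25$. For fixed 4, write $X_5=1\pm s$ with $s\ne0$; the squared distances from 5 to 1 for the two signs differ by $(1+s)^2-(1-s)^2=4s\neq0$.

Here $n=5$ and the count is $4=2^{5-3}$. The factor 2 came each time from the square root that places a point with respect to two earlier points, and the first square root was absorbed by the reflection. Over the complex numbers every square root exists, so the count does not depend on whether circles meet.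

The seven segments are just enough to make the figure rigid. Other just-rigid graphs are not built by adding points one at a time with two segments each. Does the number $2^{n-3}$ survive for them as a lower bound?

## 2. Realizations, congruence, and the number $c(G)$

Graphs are finite and simple, and every graph has $n\ge2$ vertices. For $z=(z_1,z_2)\in\mathbb C^2$ put $f(z)=z_1^2+z_2^2$. There is no complex conjugation here.

**Definition (realizations).** A realization of $G=(V,E)$ is a pair $(G,p)$ with $p:V\to\mathbb C^2$; it is real if $p(V)\subseteq\mathbb R^2$. Realizations $(G,p)$ and $(G,q)$ are *equivalent* if $f(p(u)-p(v))=f(q(u)-q(v))$ for every edge $uv$, and *congruent* if this holds for every pair $u,v\in V$.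

The four shapes of Section 1 are pairwise equivalent and pairwise not congruent. For a complete graph the two notions coincide.

**Definition (generic, rigid, isostatic).** A point of $\mathbb C^N$ is *generic* if its coordinates are algebraically independent over $\mathbb Q$; a real realization is generic if its $2n$ coordinates are. A real realization $(G,p)$ is *rigid* if there is $\varepsilon>0$ such that every real realization $(G,q)$ equivalent to $(G,p)$ with $\|p(v)-q(v)\|<\varepsilon$ for all $v$ is congruent to $(G,p)$. A graph is *rigid* if its generic real realizations in $\mathbb{R}^2$ are rigid, and *isostatic* (minimally rigid) if it is rigid and $G-e$ is not rigid for every edge $e$.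

We shall work with the combinatorial form of this definition. **Laman's theorem:** $G$ is isostatic if and only if $|E|=2n-3$ and every subgraph with $n'\ge2$ vertices has at most $2n'-3$ edges. For example, $K_2$, $K_3$ and $K_4$ minus an edge are isostatic. The 4-cycle, with $4<5$ edges, is not. $K_4$ is rigid but has one edge too many.

**Definition (the count).** For a generic realization $(G,p)$ of a rigid graph $G$, let $c(G,p)$ be the number of congruence classes of complex realizations equivalent to $(G,p)$. We use the known fact that $c(G,p)$ is finite and the same for all generic $(G,p)$; the common value is $c(G)$.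

The problem is a conjecture from Bill Jackson and J. C. Owen, "The number of equivalent realisations of a rigid graph", arXiv:1204.1228 (2012): is $c(G)\ge2^{n-3}$ for all isostatic $G$? The answer is yes.

**Theorem 1.** $c(G)\ge 2^{n-3}$ for every isostatic graph $G$ on $n\ge2$ vertices.

**Theorem 2.**
1. (Sharpness.) If $n\ge3$ and $G$ is obtained from $K_2$ by repeatedly adding a new vertex joined to two distinct existing vertices, then $c(G)=2^{n-3}$. So the constant is best possible for every $n\ge3$.
2. (Relative bound.) If $H_1,\dots,H_k$ are pairwise edge-disjoint isostatic subgraphs of an isostatic graph $G$, with $h_i\ge3$ vertices each, then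
$$c(G)\ \ge\ 2^{n-3}\prod_{i=1}^k\frac{c(H_i)}{2^{h_i-3}} .$$
In particular $c(G)\ge2^{n-h}c(H)$ for each isostatic subgraph $H$ with $h\ge3$ vertices. If $c(G)=2^{n-3}$, then $c(H)=2^{h-3}$ for every such $H$.
3. (Converse to the key proposition.) For a graph with $|E|=2n-3$, the conclusion of Proposition 5 below holds for generic $x$ if and only if $G$ is isostatic.

"Isostatic" cannot be weakened to "rigid" in Theorem 1: $c(K_n)=1<2^{n-3}$ for $n\ge4$.

We shall use the following textbook facts.

- **(F1)** Let $k\subset\mathbb C$ be a countable field, and let $\lambda,\lambda'\in\mathbb C^N$ each have coordinates algebraically independent over $k$. Then some automorphism of $\mathbb C$ fixes $k$ pointwise and sends $\lambda'$ to $\lambda$. Consequently, a finite subset of $\mathbb C^N$ stable under all automorphisms of $\mathbb C$ fixing $k$ consists of points with coordinates algebraic over $k$: a transcendental coordinate $\xi$ could be sent to $\xi+1,\xi+2,\dots$, giving infinitely many points.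
- **(F2)** The non-generic points of $\mathbb C^N$ form a countable union of proper hypersurfaces. So every nonempty open set, in the usual or in the Zariski topology, contains a generic point.
- **(F3)** (Krull) If $Y$ is an irreducible affine variety and a polynomial $g$ vanishes at a point $o\in Y$, then some component of $Y\cap\{g=0\}$ through $o$ has dimension at least $\dim Y-1$. Also, a morphism $R\to S$ with finite fibers has $\dim R\le\dim S$.
- **(F4)** The image of a morphism contains a dense open subset of its closure. A dominant morphism between irreducible varieties of equal dimension has a degree. Over a nonempty Zariski open set its fibers have exactly that many points, and degrees multiply under composition.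
- **(F5)** If polynomials $g_1,\dots,g_m$ have Jacobian of rank $m$ at one point of $\mathbb C^N$, then they are algebraically independent, because the image of $(g_1,\dots,g_m)$ contains an open set. If moreover they have rational coefficients and $p$ is generic, the numbers $g_i(p)$ are algebraically independent over $\mathbb Q$: for a rational polynomial $F$, $F(g(p))=0$ forces $F\circ g=0$, hence $F=0$.

For a graph $G$ on $V$ write $f_e(p)=f(p(u)-p(v))$ for $e=uv$, and $f_G=(f_e)_{e\in E}:\mathbb C^{2n}\to\mathbb C^{E}$. By Asimow–Roth 1978, a generic realization of a rigid graph is infinitesimally rigid, that is, $df_G$ has rank $2n-3$ there. So for isostatic $G$ the $2n-3$ polynomials $f_e$ are algebraically independent, by (F5).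

## 3. Pinning an edge

We replace congruence classes by points of a fiber of an explicit map. Fix an orientation of each edge, and for $g:V\to\mathbb C$ and $e=uv$ put $g_e=g(u)-g(v)$.

Let $V=\{1,\dots,n\}$, $n\ge 3$, $12\in E$, $|E|=2n-3$ and $E^\circ=E\setminus\{12\}$, so $|E^\circ|=2n-4$. The **pinned map** is
$$\Phi:\mathbb C^{2n-4}\to\mathbb C^{E^\circ},\qquad \Phi(X,Y)_e=X_e^2+Y_e^2,\tag{1}$$
where $X_1=0$, $X_2=1$, $Y_1=Y_2=0$ are fixed and $X_i,Y_i$ for $i\ge3$ are the variables. It has rational coefficients, and as many equations as unknowns. For $K_2$ we agree that the pinned map has exactly one point in its only fiber.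

**Lemma 3.** Let $G$ be isostatic, $n\ge3$, $12\in E$. For every generic $\lambda\in\mathbb C^{E^\circ}$ the fiber $\Phi^{-1}(\lambda)$ has exactly $2c(G)$ points. The $2n-4$ coordinates of each of them are algebraic over $\mathbb Q(\lambda)$ and algebraically independent over $\mathbb Q$.

**Step 1: a generic realization gives a generic target.** Let $(G,p)$ be a generic real realization. The numbers $f_e(p)$, $e\in E$, are algebraically independent. Put $d=f_{12}(p)$, $t=\sqrt d\ne0$ and $\lambda_e=f_e(p)/d$ for $e\in E^\circ$. Since $\mathbb Q(d,(\lambda_e)_{e\in E^\circ})=\mathbb Q((f_e(p))_{e\in E})$ has transcendence degree $2n-3$, $\lambda$ is generic. For $(X,Y)\in\Phi^{-1}(\lambda)$ the realization $q=t\,(X,Y)$ has $f_e(q)=t^2\lambda_e=f_e(p)$ for $e\in E^\circ$, and $f_{12}(q)=t^2=d$. So $q$ is equivalent to $p$.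

**Step 2: a congruence class meets the fiber in at most two points.** Suppose $(X,Y),(X',Y')\in\Phi^{-1}(\lambda)$ give congruent realizations. Comparing squared distances to vertices 1 and 2 gives
$$X_v^2+Y_v^2=X_v'^2+Y_v'^2,\qquad (X_v-1)^2+Y_v^2=(X'_v-1)^2+Y_v'^2 .$$
Subtracting, $X=X'$; then $Y_v^2=Y_v'^2$. Comparing the squared distances between $u$ and $v$ gives $Y_uY_v=Y'_uY'_v$ for all $u,v$. If $Y=0$ then $Y'=0$. Otherwise pick $u$ with $Y_u\ne0$ and write $Y_u'=\sigma Y_u$ with $\sigma=\pm1$; then $Y'_v=\sigma Y_v$ for all $v$. So $Y'=\pm Y$.

**Step 3: every class meets the fiber.** Let $q$ be equivalent to $p$ and $a=q(2)-q(1)$, so $f(a)=t^2\ne0$. The matrix $\frac1t\begin{pmatrix}a_1&a_2\\-a_2&a_1\end{pmatrix}$ is complex orthogonal, because $a_1^2+a_2^2=t^2$, so it preserves $f$; and it maps $a$ to $(t,0)$. Translating $q(1)$ to $0$ and applying this matrix, we get a realization congruent to $q$ of the form $t(X,Y)$ with $X_1=0$, $X_2=1$, $Y_1=Y_2=0$, and then $(X,Y)\in\Phi^{-1}(\lambda)$.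

**Step 4: exactly two points per class.** Since $c(G)$ is finite, $\Phi^{-1}(\lambda)$ is finite by Step 2. It is stable under automorphisms of $\mathbb C$ fixing $\mathbb Q(\lambda)$, so by (F1) its points have coordinates algebraic over $\mathbb Q(\lambda)$. Conversely, the $2n-4$ algebraically independent numbers $\lambda_e$ are polynomials in the $2n-4$ coordinates of such a point, so these coordinates are algebraically independent. In particular $Y\ne0$. So $(X,Y)\ne(X,-Y)$, and both lie in the fiber and give congruent realizations. Each class therefore contains exactly two points of the fiber, and $|\Phi^{-1}(\lambda)|=2c(G)$.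

**Step 5: from one generic target to all.** For another generic $\lambda'$, (F1) with $k=\mathbb Q$ gives an automorphism of $\mathbb C$ taking $\lambda$ to $\lambda'$. Since $\Phi$ is defined over $\mathbb Q$, it carries $\Phi^{-1}(\lambda)$ bijectively onto $\Phi^{-1}(\lambda')$, and it preserves the algebraic statements. $\square$

So Theorem 1 for $n\ge3$ says: **some generic $\lambda$ has at least $2^{n-2}$ preimages under $\Phi$.**

## 4. Vertices of degree two, and the trouble with degree three

**Lemma 4.** Let $H$ be isostatic with $12\in E(H)$, and let $G$ arise from $H$ by adding a vertex $v$ joined to two distinct vertices $u_1,u_2$. Then $G$ is isostatic, and for generic $\lambda$ with restriction $\lambda_H$ to $E(H)\setminus\{12\}$ we have $|\Phi_G^{-1}(\lambda)|=2\,|\Phi_H^{-1}(\lambda_H)|$.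

*Proof.* The new vertex adds two edges, so $|E(G)|=2n-3$. A subgraph of $G$ containing $v$ with $n'\ge3$ vertices has at most $2(n'-1)-3+2=2n'-3$ edges, and one with two vertices has at most one. So Laman's condition holds.

Write $\lambda=(\lambda_H,\lambda_1,\lambda_2)$, and let $q_H\in\Phi_H^{-1}(\lambda_H)$. By Lemma 3 (trivially if $H=K_2$) its unpinned coordinates are algebraically independent and algebraic over $\mathbb Q(\lambda_H)$. Put $a=q_H(u_1)-q_H(u_2)$. As a polynomial in the unpinned coordinates, $f(a)$ is not zero, so $f(a)\neq 0$. Moreover $\lambda_1,\lambda_2$ are algebraically independent over $\mathbb Q(q_H)$. For $w=q(v)-q(u_1)$ we need $f(w)=\lambda_1$ and $f(w+a)=\lambda_2$. With $a^\perp=(-a_2,a_1)$, the vectors $a,a^\perp$ have determinant $f(a)\ne0$, so $w=sa+ra^\perp$ for unique $s,r$, and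
$$(s^2+r^2)f(a)=\lambda_1,\qquad \left((s+1)^2+r^2\right)f(a)=\lambda_2 .$$
Subtracting, $s=\frac{\lambda_2-\lambda_1-f(a)}{2f(a)}$, and then $r^2=\frac{\lambda_1}{f(a)}-s^2$. If this were $0$, then $4f(a)\lambda_1=(\lambda_2-\lambda_1-f(a))^2$ would be a nontrivial algebraic relation between $\lambda_1,\lambda_2$ over $\mathbb Q(q_H)$. So $r^2\ne0$ and there are exactly two choices of $q(v)$. $\square$

*Proof of Theorem 2(1).* Let $12$ be the edge of the initial $K_2$. Starting from one point for $K_2$ and applying Lemma 4 $n-2$ times, $|\Phi_G^{-1}(\lambda)|=2^{n-2}$ for generic $\lambda$. By Lemma 3, $c(G)=2^{n-3}$. Such graphs exist for every $n\ge3$. $\blacksquare$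

This settles $3\le n\le5$ completely. In an isostatic graph with $n\ge3$, a vertex $v$ has degree at least 2, because $G-v$ has at most $2(n-1)-3=|E|-2$ edges. If all degrees were at least 3, then $3n\le2|E|=4n-6$, so $n\ge6$. So for $n\le5$ there is a vertex of degree 2; deleting it leaves an isostatic graph by Laman's theorem, and we continue down to $K_2$. At $n=6$ this stops. The graph $K_{3,3}$ has $9=2\cdot6-3$ edges, all degrees equal to 3, and is isostatic: a subgraph with $\alpha$ and $\beta$ vertices in the two classes has at most $\alpha\beta$ edges, and for $\alpha,\beta\le3$, $\alpha+\beta\ge2$ one has $\alpha\beta\le2(\alpha+\beta)-3$ (that is, $(\alpha-2)(\beta-2)\le1$), unless $\alpha$ or $\beta$ is $0$ and there are no edges.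

The sensible next attempt is to induct on a vertex $v$ of degree 3. Let its neighbors be $u_1,u_2,u_3$, let $H=G-v$, and suppose $G'=H+u_1u_2$ is isostatic (Lemma 7 will say that some pair works). One would like $c(G)\ge2c(G')$. Choose the pinned edge in $H$ and fix generic lengths. The pinned realizations of $H$ now have $2n-6$ unknowns and $2n-7$ algebraically independent equations, so they form a curve $C$. On $C$ we have the functions $a_{ij}=f(q(u_i)-q(u_j))$. Passing to $G'$ prescribes the value of $a_{12}$. Passing to $G$ asks that a point $v$ with three given squared distances to $u_1,u_2,u_3$ exist; when the $u_i$ are not collinear this is one polynomial condition $D(a_{12},a_{13},a_{23})=0$, the vanishing of a Cayley–Menger determinant. So we must compare the number of zeros of $D$ on $C$ with the number of points in a level set of $a_{12}$. Each is governed by the poles of the function at the points of $C$ at infinity. There $D$ is a polynomial in three growing functions whose leading terms may cancel. Without knowing how $a_{12},a_{13},a_{23}$ grow at each point at infinity there is no inequality, and Laman's counts do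 not supply that information. This is where the attempt stops.

## 5. Letting all realizations collide on a line

Look again at $K_4$ minus the edge $34$. The pinned equations determine $X_3,X_4,Y_3^2,Y_4^2$, so the fiber is $\{(X_3,\pm Y_3,X_4,\pm Y_4)\}$. When the target tends to the squared lengths of a framework on the horizontal axis, $Y_3,Y_4\to0$ and the $4=2^{n-2}$ points run together into one. We read this backwards: start at a framework on a line, for any isostatic graph, and count how many solutions come out of it when the target is moved. This is a local count in the finite part of the space, so solutions at infinity do not matter.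

Let $x\in\mathbb C^V$ with $x(1)=0$, $x(2)=1$. At $(X,Y)=(x,0)$ the differential of $\Phi$ is $(\dot X,\dot Y)\mapsto(2x_e\dot X_e)_e$. It kills all $n-2$ vertical directions, so the inverse function theorem gives nothing at this point. We move the heights at scale $\varepsilon$ and the horizontal coordinates at scale $\varepsilon^2$: for $\eta,w\in\mathbb C^V$ with $\eta_1=\eta_2=w_1=w_2=0$,
$$\Phi(x+\varepsilon^2\eta,\varepsilon w)_e=x_e^2+\varepsilon^2\,\Psi_\varepsilon(\eta,w)_e,\qquad \Psi_\varepsilon(\eta,w)_e=2x_e\eta_e+w_e^2+\varepsilon^2\eta_e^2.\tag{2}$$
In $\Psi_0$ the unknowns $\eta$ enter linearly and can be eliminated; $n-2$ quadratic forms in the $n-2$ variables $w_3,\dots,w_n$ remain. If they have no common zero except $0$, Bézout's theorem gives $2^{n-2}$ solutions.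

For $K_4$ minus $34$ we can see this. The equations $\Psi_0=c$ on $13,23$ are
$$2x_3\eta_3+w_3^2=c_{13},\qquad 2(x_3-1)\eta_3+w_3^2=c_{23}.$$
The first times $(x_3-1)$ minus the second times $x_3$ is $-w_3^2=(x_3-1)c_{13}-x_3c_{23}$. Vertex 4 is treated in the same way. The quadratic forms are $-w_3^2$ and $-w_4^2$, they have only the zero $w=0$, and for general $c$ there are four solutions.

What has to be proved in general is that $\Psi_0(\eta,w)=0$ forces $\eta=w=0$. With $y=w$ and $z=-2\eta$ this system reads $y_e^2=x_ez_e$. Without the pinning it has the evident solutions $y=ax+b$, $z=a^2x+b'$, since $(ax_e)^2=x_e\cdot a^2x_e$. The key proposition says there are no others.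

**Proposition 5.** Let $G$ be isostatic and $x\in\mathbb C^V$ generic. If $y,z\in\mathbb C^V$ satisfy
$$y_e^2=x_ez_e\qquad(e\in E),\tag{3}$$
then $y=ax+b$ and $z=a^2x+b'$ for some $a,b,b'\in\mathbb C$.

## 6. Isotropic lines in $\mathbb C^3$

Equation (3) becomes geometric if we collect the unknowns in points of $\mathbb C^3$. For $w=(\xi,\eta,\zeta)$ let $B(w)=\eta^2-\xi\zeta$, with symmetric bilinear form $\langle w,w'\rangle=\eta\eta'-\frac12(\xi\zeta'+\xi'\zeta)$, so $\langle w,w\rangle=B(w)$. This form is nondegenerate.

**Definition (isotropic).** A vector $w$ is isotropic if $B(w)=0$, and a line is isotropic if its direction is.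

For example, $(1,2,4)$ is isotropic. An isotropic vector with first coordinate scaled to $1$ is $(1,a,a^2)$. Put $P(v)=(x(v),y(v),z(v))$. Then (3) says $B(P(u)-P(v))=0$ for every edge $uv$. If the coordinates of $x$ are distinct, the conclusion of Proposition 5 says exactly that all $P(v)$ lie on one isotropic line: such a line has a direction with nonzero first coordinate, so direction $(1,a,a^2)$.

A totally isotropic subspace $W\subset\mathbb C^3$ satisfies $W\subseteq W^\perp$ with $\dim W^\perp=3-\dim W$, so $\dim W\le1$. Hence

**(I)** if $w\ne0$ and $w'$ are isotropic and $\langle w,w'\rangle=0$, then $w'\in\mathbb Cw$.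

**Lemma 6.** (a) Let $p_1\ne p_2$ with $B(p_1-p_2)=0$. If $B(q-p_1)=B(q-p_2)=0$, then $q$ lies on the line $p_1p_2$.
(b) Let $p_1,p_2,p_3$ be distinct and not on a common isotropic line. Then $S=\{q:B(q-p_i)=0,\ i=1,2,3\}$ has at most two points.

*Proof.* (a) We have
$$0=B(q-p_2)=B(q-p_1)+2\langle q-p_1,p_1-p_2\rangle+B(p_1-p_2)=2\langle q-p_1,p_1-p_2\rangle .$$
By (I), $q-p_1\in\mathbb C(p_1-p_2)$.

(b) Put $w_i=p_i-p_1$ for $i=2,3$ and $r=q-p_1$. Since $B(r-w_i)=B(r)-2\langle r,w_i\rangle+B(w_i)$, the equations are $B(r)=0$ and $2\langle r,w_i\rangle=B(w_i)$.

Suppose $w_2,w_3$ are independent. The two linear equations define an affine line $r_0+\mathbb Ck$, where $k\ne0$ is orthogonal to $w_2,w_3$. On it, $B(r_0+sk)=B(r_0)+2s\langle r_0,k\rangle+s^2B(k)$. If this polynomial in $s$ is not identically zero, there are at most two solutions. If it is, then $B(k)=\langle r_0,k\rangle=B(r_0)=0$, and (I) gives $r_0\in\mathbb Ck$. So $r=0$ lies on the line and satisfies the linear equations, which gives $B(w_2)=B(w_3)=0$. As also $\langle k,w_i\rangle=0$, (I) gives $w_2,w_3\in\mathbb Ck$, a contradiction.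

Suppose $w_3=\tau w_2$. As the points are distinct, $\tau\ne0,1$. If some $r$ solves the equations, then $\tau^2B(w_2)=B(w_3)=2\langle r,w_3\rangle=2\tau\langle r,w_2\rangle=\tau B(w_2)$, so $B(w_2)=0$, and the three points lie on the isotropic line $p_1+\mathbb Cw_2$, a contradiction. So $S=\emptyset$. $\square$

**Example ($K_{3,3}$ by hand).** Let $x$ have six distinct coordinates and let (3) hold on $K_{3,3}$ with classes $\{a_1,a_2,a_3\}$ and $\{b_1,b_2,b_3\}$. If the points $P(a_i)$ did not lie on a common isotropic line, then by Lemma 6(b) at most two points would be isotropic to all three, but $P(b_1),P(b_2),P(b_3)$ are three such points. So the $P(a_i)$ lie on an isotropic line, and by Lemma 6(a) so do the $P(b_j)$. This proves Proposition 5 for $K_{3,3}$, the first graph that Section 4 could not handle.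

**Example (distinct coordinates are not enough).** Let $G$ be the prism: triangles $a_1a_2a_3$ and $b_1b_2b_3$ and edges $a_ib_i$. It has 9 edges. A subgraph with $\alpha$ of the $a$'s and $\beta$ of the $b$'s has at most $\binom\alpha2+\binom\beta2+\min(\alpha,\beta)$ edges. For $(\alpha,\beta)=(3,3),(3,2),(3,1),(3,0),(2,2),(2,1),(2,0),(1,1)$ this is $9,6,4,3,4,2,1,1$, against allowed values $9,7,5,3,5,3,1,1$. So the prism is isostatic. Take
$$x(a)=\left(-3,-\tfrac52,-4\right),\qquad x(b)=\left(1,2,\tfrac12\right),\qquad y=z=0\ \text{on the }a_i,\qquad y=x+1,\ z=x\ \text{on the }b_i .$$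
On the first triangle (3) is $0=0$, and on the second $y_e=z_e=x_e$. On $a_ib_i$, taking differences $b_i$ minus $a_i$, (3) reads $2^2=4\cdot1$, $3^2=\frac92\cdot2$ and $\left(\frac32\right)^2=\frac92\cdot\frac12$. So (3) holds, but $y$ is zero on three vertices with distinct $x$ and not zero everywhere, so it is not of the form $ax+b$. The proof of Proposition 5 must use the genericity of $x$.

## 7. Removing a vertex of degree three

**Lemma 7 (Laman/Henneberg).** Let $G$ be isostatic, $n\ge3$. Then $G$ has a vertex of degree 2 or 3. If $\deg v=2$, then $G-v$ is isostatic. If $v$ has degree 3 with neighbors $u_1,u_2,u_3$, then for some $i\ne j$ we have $u_iu_j\notin E$ and $G-v+u_iu_j$ is isostatic.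

*Proof.* We saw in Section 4 that all degrees are at least 2. The average degree is $(4n-6)/n<4$, so some vertex has degree 2 or 3. If $\deg v=2$, then $G-v$ has $2(n-1)-3$ edges and inherits Laman's condition.

Let $\deg v=3$ and suppose no pair works. Write $i(X)$ for the number of edges induced by $X$, and call $X\subseteq V-v$ with $|X|\ge2$ *tight* if $i(X)=2|X|-3$. For each pair $i<j$ there is a tight set $X_{ij}$ containing $u_i,u_j$. If $u_iu_j\in E$, take $\{u_i,u_j\}$. Otherwise $G-v+u_iu_j$ has $2n-6+1=2(n-1)-3$ edges and is not isostatic, so some set $X$ induces more than $2|X|-3$ edges in it; then $X$ contains $u_i,u_j$, and $i(X)\geq2|X|-3$ in $G$, so $X$ is tight.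

No tight set contains all three $u$'s, since otherwise $i(X+v)=2|X|-3+3=2|X+v|-2$. If two of the sets $X_{ij}$, call them $X$ and $Y$, met in at least two vertices, then
$$i(X\cup Y)\ge i(X)+i(Y)-i(X\cap Y)\ge(2|X|-3)+(2|Y|-3)-(2|X\cap Y|-3)=2|X\cup Y|-3,$$
so $X\cup Y$ would be tight and contain all three $u$'s, which is impossible. Hence any two of the sets meet in exactly the $u$ they share, and the triple intersection is empty. Let $Y$ now be the union of all three. Then $|Y|=\sum|X_{ij}|-3$. No edge lies in two of the sets, so $i(Y)\ge\sum(2|X_{ij}|-3)=2(|Y|+3)-9=2|Y|-3$. So $Y$ is tight and contains all three $u$'s, a contradiction. $\square$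

## 8. Proof of Proposition 5 by counting dimensions of cones

We use induction on $n$. For $n=2$ take $a=y_e/x_e$; then $z_e=y_e^2/x_e=a^2x_e$. Let $n\ge3$; the coordinates of $x$ are distinct, so the points $P(v)$ are distinct.

**Degree 2.** Suppose $v$ has degree 2 with neighbors $u_1,u_2$. By induction the points $P(u)$, $u\ne v$, lie on an isotropic line. As $P(u_1)\ne P(u_2)$, Lemma 6(a) puts $P(v)$ on it too.

**Degree 3: the difficulty and the plan.** Otherwise let $v$ have degree 3 with neighbors $u_1,u_2,u_3$, let $H=G-v$, and let $G'=H+u_iu_j$ be the isostatic graph of Lemma 7. A solution for $G$ restricts to $H$, but it need not satisfy the equation of the extra edge $u_iu_j$, so the induction hypothesis does not apply to it directly. However, the solutions for $H$ are only one equation away from those for $G'$, which are trivial. So, after normalization, there is at most a one-parameter family of them, and this one parameter is already used up by a scaling symmetry. Up to scaling there are finitely many, each allows finitely many positions of $P(v)$, and so only finitely many values of $x(v)$ are dangerous. A generic $x(v)$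 is not one of them.

**Step 1: normalization removes the trivial solutions.** Fix two vertices $1,2$ of $H$ (they need not be adjacent here). If $(y,z)$ solves (3), so does
$$y'=y-ax-b,\qquad z'=z-2ay+a^2x-b',$$
since $y_e'^2=y_e^2-2ax_ey_e+a^2x_e^2=x_ez'_e$. Moreover $(y,z)$ has the form in the conclusion if and only if $(y',z')$ does: if $y=\alpha x+\beta$ and $z=\alpha^2x+\beta'$, then $y'$ and $z'$ are, up to constants, $(\alpha-a)x$ and $(\alpha-a)^2x$; and the change is undone by one of the same kind. Since $x(1)\ne x(2)$, we may choose $a,b,b'$ so that
$$y(1)=y(2)=z(1)=0\tag{4}$$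
holds for the new pair. A solution satisfying (4) and the conclusion is $0$: $a(x(1)-x(2))=0$ gives $a=0$, then $b=0$, and $z=b'=z(1)=0$. So the proposition for $G$ and $x$ says that the only solution of (3) with (4) is $0$. The same holds for $G'$ and the generic point $x_H=x|_{V(H)}$, where it is known by induction.

**Step 2: the spaces of solutions and their scaling.** Fix $x_H$ and put $k=\mathbb Q(x_H)$, a countable field. Let $R_H$ be the affine variety of all $(y,z)\in\mathbb C^{V(H)}\times\mathbb C^{V(H)}$ satisfying (4) and (3) for $e\in E(H)$. Let $R^*_G$ be the set of all $(\xi,y,z)\in\mathbb C\times\mathbb C^V\times\mathbb C^V$ with $(y,z)\ne0$ satisfying (4) and (3) for all $e\in E(G)$, where $x=(x_H,\xi)$, that is, $x(v)=\xi$. It is an open subset of an affine variety. Both are given by equations with coefficients in $k$. The group $\mathbb C^*$ acts on both by $t\cdot(y,z)=(ty,t^2z)$, fixing $\xi$. It maps each irreducible component $Z$ to itself: the image of $\mathbb C^*\times Z$ is irreducible and contains $Z$, so it is $Z$.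

**Step 3: $\dim R_H\le1$.** Let $Y$ be an irreducible component of $R_H$. It is closed and $\mathbb C^*$-stable, so letting $t\to0$ in $(ty,t^2z)$ we find $0\in Y$. The polynomial
$$g=(y(u_i)-y(u_j))^2-(x(u_i)-x(u_j))(z(u_i)-z(u_j))$$
vanishes at $0$. Points of $Y\cap\{g=0\}$ are solutions for $(G',x_H)$ satisfying (4), so by induction $Y\cap\{g=0\}=\{0\}$. By (F3), $0\ge\dim Y-1$.

**Step 4: the projection $\pi:R^*_G\to R_H$, forgetting $\xi,y(v),z(v)$, has finite fibers.** Let $(\xi,y,z)\in R_G^*$. Suppose $P(u_1),P(u_2),P(u_3)$ lie on a common isotropic line. Then $(y,z)|_H$ satisfies (3) also for $u_iu_j$, so it is a solution for $(G',x_H)$ with (4), hence $0$. So $P(u_1)\neq P(u_2)$ lie on the isotropic line $y=z=0$, and Lemma 6(a) puts $P(v)$ on that line: $y(v)=z(v)=0$. This contradicts $(y,z)\ne0$. So the three distinct points $P(u_i)$ do not lie on a common isotropic line. They are determined by the image in $R_H$, and Lemma 6(b) allows at most two positions of $P(v)=(\xi,y(v),z(v))$.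

**Step 5: only finitely many $\xi$ occur in $R_G^*$.** By Steps 3 and 4 and (F3), $\dim R^*_G\le1$. Let $Z$ be an irreducible component of $R_G^*$ and take a point of it. Its $\mathbb C^*$-orbit lies in $Z$, has dimension 1 because $(y,z)\ne0$, and $\xi$ is constant on it. As $Z$ is irreducible of dimension at most 1, the orbit is dense in $Z$, so $\xi$ is constant on $Z$. There are finitely many components.

**Step 6: genericity.** The finite set of Step 5 is stable under automorphisms of $\mathbb C$ fixing $k$, because $R_G^*$ is. By (F1) its elements are algebraic over $k=\mathbb Q(x_H)$. Since $x$ is generic, $x(v)$ is transcendental over $\mathbb Q(x_H)$, so it is not in the set. Hence the only solution for $(G,x)$ with (4) is $0$, and the proposition follows by Step 1. $\square$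

## 9. Counting the branches: proof of Theorem 1

A preimage of a target under $\Phi$ is called nondegenerate if $d\Phi$ is invertible there. For later use we record which hypotheses are really needed.

**Lemma 8.** Let $G$ be a graph with $n\ge3$, $|E|=2n-3$, $12\in E$, for which the conclusion of Proposition 5 holds for generic $x$. Then some $\lambda^\circ\in\mathbb C^{E^\circ}$ has at least $2^{n-2}$ nondegenerate preimages under $\Phi$.

**Step 1: a pinned line.** Let $x$ be generic and replace it by $(x-x(1))/(x(2)-x(1))$, so that $x(1)=0$, $x(2)=1$. The conclusion of Proposition 5 survives a substitution $x'=\kappa x+\mu$ with $\kappa\ne0$. Indeed, if $y_e^2=\kappa x_ez_e$, then $(y,\kappa z)$ solves (3) for $x$, so $y=ax+b$ and $\kappa z=a^2x+b'$. In terms of $x'$ the slopes of $y$ and $z$ are $a/\kappa$ and $a^2/\kappa^2$, as required.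

**Step 2: $\Psi_0(\eta,w)=0$ only for $\eta=w=0$.** If $\Psi_0(\eta,w)=0$, then $w_e^2=x_e(-2\eta)_e$ for $e\in E^\circ$, and for $e=12$ as well, where both sides are $0$. So $w=ax+b$ and $-2\eta=a^2x+b'$. From $w_1=0$ and $w_2=0$ we get $b=0$ and $a=0$. So $w=0$ and $\eta$ is constant, and $\eta_1=0$ gives $\eta=0$.

**Step 3: eliminating $\eta$.** Taking $w=0$ in Step 2, the linear map $A:\mathbb C^{n-2}\to\mathbb C^{E^\circ}$, $A\eta=(2x_e\eta_e)_e$, is injective. Since $2n-4-(n-2)=n-2$, there is a surjective linear map $T:\mathbb C^{E^\circ}\to\mathbb C^{n-2}$ with kernel $\operatorname{im}A$. Put $Q(w)=T\left((w_e^2)_e\right)$; these are $n-2$ quadratic forms in $w_3,\dots,w_n$. If $Q(w)=0$, then $(w_e^2)_e=-A\eta$ for some $\eta$, so $\Psi_0(\eta,w)=0$ and $w=0$. So the forms have no common zero except $0$.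

**Step 4: $2^{n-2}$ simple solutions of $Q(w)=d$.** For $d\in\mathbb C^{n-2}$ homogenize to $Q_j(w)=d_jw_0^2$ in $\mathbb P^{n-2}$. By Step 3 there is no solution with $w_0=0$. So the solution set is finite, because a positive-dimensional projective variety meets the hyperplane $w_0=0$. By Bézout's theorem there are exactly $2^{n-2}$ solutions counted with multiplicity, all with $w_0\neq 0$. By Sard's theorem $Q$ has a regular value $d$. For it all solutions have multiplicity one, so they are $2^{n-2}$ distinct points.

**Step 5: $2^{n-2}$ nondegenerate solutions of $\Psi_0=c$.** Choose $c$ with $T(c)=d$. If $A\eta+(w_e^2)_e=c$, then $Q(w)=d$. Conversely, if $Q(w)=d$, then $c-(w_e^2)_e\in\ker T=\operatorname{im}A$ determines a unique $\eta$. So there are exactly $2^{n-2}$ solutions. They are nondegenerate: if $A\dot\eta+(2w_e\dot w_e)_e=0$, applying $T$ gives $dQ_w(\dot w)=0$, so $\dot w=0$; then $A\dot\eta=0$ and $\dot\eta=0$.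

**Step 6: back to $\Phi$.** $\Psi_\varepsilon$ is polynomial in $\varepsilon$ as well. By the implicit function theorem each solution in Step 5 continues, for small $\varepsilon>0$, to a nondegenerate solution of $\Psi_\varepsilon=c$, and these remain distinct. By (2), the points $(x+\varepsilon^2\eta,\varepsilon w)$ are preimages of $\lambda^\circ=(x_e^2)_e+\varepsilon^2c$ under $\Phi$. They are distinct, and nondegenerate, since $(\eta,w)\mapsto(\varepsilon^2\eta,\varepsilon w)$ is invertible. $\square$

*Proof of Theorem 1.* For $n=2$, $c(G)=1\ge\frac12$. Let $n\ge3$ and label $G$ so that $12\in E$. By Proposition 5, Lemma 8 applies. The inverse function theorem at the $2^{n-2}$ nondegenerate preimages, with disjoint neighborhoods, shows that every $\lambda'$ close enough to $\lambda^\circ$ has at least $2^{n-2}$ preimages. By (F2) some such $\lambda'$ is generic. By Lemma 3 it has exactly $2c(G)$ preimages. So $2c(G)\ge2^{n-2}$. $\blacksquare$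

## 10. Exchanging isostatic subgraphs: proof of Theorem 2(2)

Theorem 1 forgets what is known about subgraphs of $G$. To recover it, we show that exchanging an isostatic subgraph $H$ for another one on the same vertices multiplies $c(G)$ by the ratio of their counts. For this we write $c$ as the degree of a map.

For a graph $\Gamma$ on $V$ let $M_\Gamma\subseteq\mathbb C^{E(\Gamma)}$ be the Zariski closure of the image of $f_\Gamma:\mathbb C^{2n}\to\mathbb C^{E(\Gamma)}$. It is irreducible. For example, for a triangle the three squared lengths are independent and $M_{K_3}=\mathbb C^3$. Write $K_V$ for the complete graph on $V$.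

*Dimension.* We have $\dim M_\Gamma\le2n-3$. The maps $q\mapsto Rq+\tau$ with $R=\begin{pmatrix}\alpha&-\beta\\ \beta&\alpha\end{pmatrix}$, $\alpha^2+\beta^2=1$, form a 3-dimensional group preserving $f_\Gamma$. If $q$ is not constant, its stabilizer is trivial: $R$ would fix a vector $q(u)-q(v)\ne0$, while $\det(R-1)=2-2\alpha$, so $\alpha=1$, $\beta=0$, and then $\tau=0$. So general fibers of $f_\Gamma$ have dimension at least 3. If $\Gamma$ contains an isostatic spanning subgraph $G$, then $M_\Gamma$ projects dominantly to $\mathbb C^{E(G)}$, since the $f_e$ are algebraically independent, so $\dim M_\Gamma=2n-3$.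

**Lemma 9.** Let $G$ be a graph with $|E|=2n-3$ for which the polynomials $f_e$, $e\in E$, are algebraically independent. Then $G$ is isostatic.

*Proof.* Let $G_1=(V_1,E_1)$ be a subgraph with $n'\ge2$ vertices. Its polynomials are algebraically independent, so $|E_1|=\dim M_{G_1}\le2n'-3$, by the dimension bound on $V_1$. Laman's theorem applies. $\square$

**Lemma 10.** For $G$ isostatic, $c(G)$ is the degree of the projection $\rho:M_{K_V}\to\mathbb C^{E(G)}$.

*Proof.* Let $I=f_{K_V}(\mathbb C^{2n})$. By definition, congruence classes of realizations correspond to points of $I$, and $c(G)$ is the number of points of $I$ over $f_G(p)$, for $p$ a generic real realization. The projection $\rho$ is dominant between irreducible varieties of dimension $2n-3$. By (F4), $M_{K_V}\setminus I$ lies in a proper closed subset $N$, and $\rho(N)$ is not dense because $\dim N<2n-3$. So over some nonempty Zariski open set $O\subseteq\mathbb C^{E(G)}$ the fibers of $\rho$ consist of exactly $\deg\rho$ points, all of them in $I$. By (F2) pick a generic $\lambda'\in O$. By (F5), $f_G(p)$ is generic too, so by (F1) an automorphism of $\mathbb C$ takes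 $\lambda'$ to $f_G(p)$. Since $f_{K_V}$ has rational coefficients, it maps $I$ onto $I$ and the points of $I$ over $\lambda'$ bijectively to those over $f_G(p)$. So there are $\deg\rho$ of the latter. $\square$

**Lemma 11.** Let $G$ be isostatic, $H\subseteq G$ an isostatic subgraph on $U$, $F=E(G)\setminus E(H)$, and $H'$ another isostatic graph on $U$. Then $G'=(V,F\cup E(H'))$ is isostatic and
$$\frac{c(G)}{c(H)}=\frac{c(G')}{c(H')}.\tag{5}$$

*Proof.* Let $h=|U|$. Since $U$ spans at most $2h-3=|E(H)|$ edges of $G$, $H$ is induced, so no edge of $F$ lies inside $U$. Let $K_U$ be the complete graph on $U$. The edges of $G\cup K_U$ are those of $K_U$ together with $F$, disjointly, so $M_{G\cup K_U}\subseteq M_{K_U}\times\mathbb C^F$. Both sides are irreducible and closed. The left has dimension $2n-3$, because $G$ is an isostatic spanning subgraph. The right has dimension $(2h-3)+|F|=2n-3$. So they are equal. Consider the projections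
$$M_{K_V}\to M_{G\cup K_U}=M_{K_U}\times\mathbb C^F\to\mathbb C^{E(H)}\times\mathbb C^F=\mathbb C^{E(G)} .$$
They are dominant between irreducible varieties of the same dimension. The last one is $M_{K_U}\to\mathbb C^{E(H)}$ times the identity, so by Lemma 10 for $H$ it has degree $c(H)$. By Lemma 10 for $G$, and since degrees multiply, $c(G)=m\cdot c(H)$ with $m=\deg(M_{K_V}\to M_{K_U}\times\mathbb C^F)$, which depends only on $V,U,F$.

Now replace $H$ by $H'$. The projection $M_{K_V}\to M_{K_U}\times\mathbb C^F\to\mathbb C^{E(H')}\times\mathbb C^F$ is again dominant, because $M_{K_U}\to\mathbb C^{E(H')}$ is. So $f_{G'}$ has dense image in a space of dimension $(2h-3)+|F|=2n-3$. Its components are therefore algebraically independent, and $G'$ is isostatic by Lemma 9. As before, $c(G')=m\cdot c(H')$, with the same $m$. $\square$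

*Proof of Theorem 2(2).* Replace $H_1,\dots,H_k$ one after another by graphs $H'_i$ as in Theorem 2(1) on the same vertex sets, so $c(H'_i)=2^{h_i-3}$. Since the $H_i$ are pairwise edge-disjoint, each replacement leaves the edges of the remaining $H_j$ in place, so they are still subgraphs and Lemma 11 applies each time. The final graph $G^*$ is isostatic on $n$ vertices, so $c(G^*)\ge2^{n-3}$ by Theorem 1. By (5),
$$c(G)=c(G^*)\prod_{i=1}^k\frac{c(H_i)}{2^{h_i-3}}\ \ge\ 2^{n-3}\prod_{i=1}^k\frac{c(H_i)}{2^{h_i-3}} .$$
For $k=1$ this is $c(G)\ge2^{n-h}c(H)$. If $c(G)=2^{n-3}$, it gives $c(H)\le2^{h-3}$, and Theorem 1 for $H$ gives equality. $\blacksquare$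

## 11. The collinear condition characterizes isostatic graphs: proof of Theorem 2(3)

If $G$ is isostatic, the conclusion of Proposition 5 holds for generic $x$ by that proposition. Conversely, let $|E|=2n-3$ and suppose the conclusion holds for generic $x$. If $n=2$, then $G=K_2$, which is isostatic. Let $n\ge3$ and label an edge $12$.

By Lemma 8, which used only these hypotheses, $d\Phi$ is invertible at some point. At the corresponding pinned realization consider $df_G$ on the $2n-3$ columns $X_2,X_3,Y_3,\dots,X_n,Y_n$. The rows $E^\circ$ restricted to the columns of the vertices $3,\dots,n$ form the invertible matrix $d\Phi$. The row of the edge $12$ is $2(X_2-X_1)\,dX_2=2\,dX_2$, with zeros in all columns of the vertices $3,\dots,n$. So the matrix is block triangular with invertible diagonal blocks, and $df_G$ has rank $2n-3=|E|$ at this point. By (F5) the polynomials $f_e$ are algebraically independent, and by Lemma 9 $G$ is isostatic. $\blacksquare$
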